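# Kernels of evaluation maps on cubic curves and the maximal third Chern character

## 1. The sheaf $E_T$ and the conjecture it contradicts

Let $P=\mathbb P^3$ over $\mathbb C$, with hyperplane class $H$, and write $\mathcal O=\mathcal O_P$. Let $C\subset P$ be a curve and let $T$ be a globally generated sheaf on $C$. Evaluate all sections of $T$ at once and take the kernel:
$$0\to E_T\to H^0(T)\otimes\mathcal O\to T\to 0.\tag{1}$$
This is the construction on which everything turns. It converts a sheaf on a curve into a torsion-free sheaf on $P$ of rank $r=h^0(T)$, and it loses nothing. Indeed the quotient $T$ lives in codimension $2$, so the double dual is $E_T^{**}=H^0(T)\otimes\mathcal O$, and $T=E_T^{**}/E_T$ can be read off from $E_T$.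

The smallest interesting instance: let $L=\{x_2=x_3=0\}$ be a line and $T=\mathcal O_L(1)$, with sections $x_0,x_1$. Then
$$E_T=\{(f,g)\in\mathcal O^2:\ (fx_0+gx_1)|_L=0\},$$
a rank two sheaf that contains $I_L\oplus I_L$ and equals $\mathcal O^2$ off $L$.

What is it for? Write $\mathrm{ch}(E)=(r,c,d,e)$ for the Chern character of a coherent sheaf on $P$, meaning $\mathrm{ch}_0=r$, $\mathrm{ch}_1=cH$, $\mathrm{ch}_2=dH^2$, $\mathrm{ch}_3=eH^3$, and let $M(v)$ be the moduli space of Gieseker-semistable sheaves with $\mathrm{ch}(E)=v$. The following conjecture is from Benjamin Schmidt, "Rank two sheaves with maximal third Chern character in three-dimensional projective space", arXiv:1811.11951 (2018).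

**Conjecture.** Let $r\in\mathbb Z_{\ge0}$, $c\in\mathbb Z$, $d\in\frac12\mathbb Z$, $e\in\frac16\mathbb Z$ be such that $M(r,c,d,e)$ is non-empty, but $M(r,c,d,e')=\emptyset$ for all $e'>e$. If all Gieseker-semistable sheaves with Chern character $(r,c,d,e)$ are Gieseker-stable, then $M(r,c,d,e)$ is smooth and irreducible.

In words: fix $r,c,d$ and push $\mathrm{ch}_3$ as high as it will go. Is the resulting moduli space, in the absence of strictly semistable sheaves, always as nice as possible? It is not. Put
$$v_r=(r,0,-3,6-r).$$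

**Theorem A.** Let $r\ge11$, $3\nmid r$. Then $M(v_r)\ne\emptyset$, $M(r,0,-3,e')=\emptyset$ for all $e'>6-r$, and every semistable sheaf with character $v_r$ is stable. Moreover:

1. $M(v_r)$ has an irreducible component of dimension $12$ and another of dimension $13$, so it is reducible.
2. $M(v_r)$ is singular, at a point of the $13$-dimensional component.

So the conjecture is false, for instance for $(11,0,-3,-5)$ and $(13,0,-3,-7)$. One can say exactly which sheaves occur.

**Theorem B.** Let $r\ge11$, $3\nmid r$. Then $T\mapsto E_T=\ker(H^0(T)\otimes\mathcal O\to T)$ is a bijection from the moduli space $M_P(3n+r)$ of stable one-dimensional sheaves with Hilbert polynomial $3n+r$ to $M(v_r)$, with inverse $E\mapsto E^{**}/E$. For $r\ge13$ it is an isomorphism of schemes.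

Theorem A is proved in Sections 2–8 and does not need Theorem B, which is proved in Sections 9–12.

## 2. Stability, saturated subsheaves and trivial sheaves

**Riemann–Roch.** For $\mathrm{ch}(E)=(r,c,d,e)$,
$$\chi(E(n))=r\binom{n+3}3+c\Big(\frac{n^2}2+2n+\frac{11}6\Big)+d(n+2)+e.\tag{2}$$
If $c=0$, then $d=-c_2(E)$ is an integer. The degree of a sheaf $T$ of dimension $\le1$ means its $\mathrm{ch}_2$. If the degree is $\delta$, then $\chi(T(n))=\delta n+\chi(T)$, and (2) gives $\mathrm{ch}(T)=(0,0,\delta,\chi(T)-2\delta)$.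

**Serre duality.** As $\omega_P=\mathcal O(-4)$, we have $\mathrm{Ext}^i(A,\mathcal O(-4))\cong H^{3-i}(A)^*$ and $\mathrm{Ext}^i(A,\mathcal O)\cong H^{3-i}(A(-4))^*$.

**Stability.** A sheaf $E$ of rank $r>0$ is Gieseker-semistable if it is torsion-free and $p(E')\le p(E)$ for all $0\ne E'\subset E$, where $p(E)(n)=\chi(E(n))/r$ and polynomials are compared for $n\gg0$. It is stable if $p(E')<p(E)$ for all proper $E'\neq 0$. By (2), comparing $p$ means comparing $(c/r,\,d/r,\,e/r)$ lexicographically. To prove stability it is enough to test saturated $E'$ (torsion-free quotient) with $0<\mathrm{rk}\,E'<r$. Saturating only increases $p$, and a proper subsheaf of full rank has smaller Hilbert polynomial.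

The slope is $\mu=c/r$. A torsion-free $E$ is $\mu$-semistable if $\mu(E')\le\mu(E)$ for all $0\neq E'\subset E$; equivalently, nonzero torsion-free quotients have slope $\ge\mu(E)$. Gieseker-semistable implies $\mu$-semistable. The converse fails. For a line $L$, $\mathrm{ch}(I_L)=(1,0,-1,1)$, so $\mathcal O\oplus I_L$ is $\mu$-semistable of slope $0$, but its subsheaf $\mathcal O$ has $d/r=0>-\frac12$.

A one-dimensional sheaf $T$ is pure if it has no nonzero $0$-dimensional subsheaf. (If $C$ has an embedded point, $\mathcal O_C$ is not pure.) A pure $T$ is stable if $\chi(T')/\deg T'<\chi(T)/\deg T$ for all proper $T'\ne0$, and semistable with $\le$. For Hilbert polynomial $3n+r$ with $3\nmid r$, semistable implies stable: an equality $3\chi(T')=r\deg T'$ forces $\deg T'=3$, hence $\chi(T')=r$ and $T'=T$.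

**Standard facts.** The following are used freely.

* If $A\subset B$ are torsion-free of the same rank, then $c_1(A)\le c_1(B)$. Subsheaves of $\mathcal O^k$ have $c_1\le0$, and torsion-free quotients of $\mathcal O^k$ have $c_1\ge0$.
* A torsion-free sheaf of rank one on $P$ is $I_Z(m)$ with $Z$ empty or of codimension $\ge2$. A reflexive one is $\mathcal O(m)$.
* A saturated subsheaf of a reflexive sheaf is reflexive. A map of reflexive sheaves that is an isomorphism outside codimension $\ge2$ is an isomorphism.
* A torsion-free $X$ has a $\mu$-Harder–Narasimhan (HN) filtration $0=X_0\subset\dots\subset X_k=X$, with $\mu$-semistable torsion-free factors $G_i=X_i/X_{i-1}$ of slopes $\mu_1>\dots>\mu_k$.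
* (Bogomolov) A $\mu$-semistable torsion-free sheaf on $P$ has $c^2-2rd\ge0$, that is, $d\le\frac{c^2}{2r}$ [Huybrechts–Lehn (HL), *The Geometry of Moduli Spaces of Sheaves*, Thm 7.3.1].
* The tangent space of $M(v)$ at a stable $[E]$ is $\mathrm{Ext}^1(E,E)$ [HL, Cor. 4.5.2].

As for saturation: $I_p\subset\mathcal O$ is not saturated, and its saturation is $\mathcal O$.

**Lemma 2.1.** A saturated subsheaf $K\subset U\otimes\mathcal O$ with $c_1(K)=0$ equals $U'\otimes\mathcal O$ for some $U'\subset U$.

*Proof.* The quotient $R=(U\otimes\mathcal O)/K$ is torsion-free and globally generated with $c_1(R)=0$. Let $q=\mathrm{rk}\,R$. If $q=0$, then $K=U\otimes\mathcal O$. Otherwise $q$ general elements of $U$ give a map $\mathcal O^q\to R\subset R^{**}$ that is generically an isomorphism. Its determinant is a nonzero section of $\det R^{**}=\mathcal O$, so it vanishes nowhere. Thus $\mathcal O^q\to R^{**}$ is an isomorphism in codimension $1$ between reflexive sheaves, hence an isomorphism. Since it factors through $R$, also $R=\mathcal O^q$.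 Now $U\otimes\mathcal O\to\mathcal O^q$ is a constant matrix, with kernel $U'\otimes\mathcal O$. $\square$

**Lemma 2.2.** Let $F$ be torsion-free and $\mu$-semistable with $c_1=0$. Then $H^0(F)\otimes\mathcal O\to F$ is injective; in particular $h^0(F)\le\mathrm{rk}\,F$. If in addition $F$ is reflexive and $h^0(F)=\mathrm{rk}\,F=r$, then $F\cong\mathcal O^r$.

*Proof.* The image has $c_1\le0$ because $F$ is semistable, and $c_1\ge0$ as a torsion-free quotient of a trivial sheaf. So the kernel is saturated with $c_1=0$, and by Lemma 2.1 it is $U'\otimes\mathcal O$ with $U'\subset H^0(F)$. Elements of $U'$ are sections of $F$ that are zero, so $U'=0$. In the second case the determinant of $\mathcal O^r\to F$ is a nonzero section of $\det F=\mathcal O$, so the map is an isomorphism in codimension $1$ between reflexive sheaves, hence an isomorphism. $\square$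

**Lemma 2.3.** If $3\nmid r$ and $E$ is semistable with $\mathrm{ch}(E)=(r,0,-3,e)$, then $E$ is stable.

*Proof.* Let $0\ne E'\subset E$ have $p(E')=p(E)$ and invariants $(r',c',d',e')$. Then $c'=0$, so $d'\in\mathbb Z$, and $rd'=-3r'$. As $3\nmid r$, $r$ divides $r'$. Hence $r'=r$, the Hilbert polynomials agree, and $E'=E$. $\square$

## 3. Stability and deformations of $E_T$ on an integral curve

**Lemma 3.1.** Let $C\subset P$ be an integral curve of degree $\delta$ and $T$ a torsion-free sheaf of rank one on $C$ with $H^1(T(-1))=0$. Put $U=H^0(T)$ and $r=\chi(T)$. Then $T$ is globally generated, $H^1(T)=0$, $\dim U=r$, and $E=E_T$ satisfies $\mathrm{ch}(E)=(r,0,-\delta,2\delta-r)$, $H^i(E)=0$ for all $i$, $E^{**}=U\otimes\mathcal O$. Moreover $E$ is stable.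

*Proof.* **Cohomology.** Since $T$ has one-dimensional support, $H^1(T(-1))=0$ says that $T$ is $0$-regular. By Castelnuovo–Mumford, $T$ is globally generated and $H^1(T)=0$, so $\dim U=\chi(T)=r$. By Section 2, $\mathrm{ch}(T)=(0,0,\delta,r-2\delta)$, which gives $\mathrm{ch}(E)$. In the cohomology sequence of (1), $H^0(U\otimes\mathcal O)\to H^0(T)$ is an isomorphism and the higher cohomology of $U\otimes\mathcal O$ and $T$ vanishes, so all $H^i(E)$ vanish. The statement on $E^{**}$ was explained in Section 1.

**Stability.** Let $E'\subset E$ be saturated of rank $r'$, $0<r'<r$. As $E'\subset U\otimes\mathcal O$, $c_1(E')\le0$. If $c_1(E')<0$, then $p(E')<p(E)$. Let $c_1(E')=0$ and let $K$ be the saturation of $E'$ in $U\otimes\mathcal O$. Then $0=c_1(E')\le c_1(K)\le0$, so $K=U'\otimes\mathcal O$ by Lemma 2.1. Also $E'=K\cap E$, since $(K\cap E)/E'$ is a torsion subsheaf of the torsion-free sheaf $E/E'$. So $E'=\ker(U'\otimes\mathcal O\to T)$. Because $0\ne U'\subset H^0(T)$, the image in $T$ is nonzero. It is a nonzero subsheaf of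 a torsion-free sheaf of rank one on an integral curve, so it has degree $\delta$. Hence $\mathrm{ch}_2(E')/r'=-\delta/r'<-\delta/r$. $\square$

**Lemma 3.2.** In the situation of Lemma 3.1 there is an exact sequence
$$0\to\mathrm{Ext}^1(T,T)\to\mathrm{Ext}^1(E,E)\to\ker\psi\to0,\qquad \psi:\mathrm{Ext}^2(T,\mathcal O)\otimes U\to\mathrm{Ext}^2(T,T),\tag{3}$$
where $\psi(\xi\otimes u)=u\circ\xi$, with $u$ viewed as a map $\mathcal O\to T$, and $\mathrm{Ext}^2(T,\mathcal O)=H^1(T(-4))^*$.

*Proof.* Apply $\mathrm{Hom}(-,E)$ to (1). Since $\mathrm{Ext}^i(\mathcal O,E)=H^i(E)=0$ for all $i$, we get $\mathrm{Ext}^1(E,E)\cong\mathrm{Ext}^2(T,E)$. Apply $\mathrm{Hom}(T,-)$ to (1):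
$$\mathrm{Ext}^1(T,\mathcal O)\otimes U\to\mathrm{Ext}^1(T,T)\to\mathrm{Ext}^2(T,E)\to\mathrm{Ext}^2(T,\mathcal O)\otimes U\xrightarrow{\ \psi\ }\mathrm{Ext}^2(T,T).$$
Here $\mathrm{Ext}^1(T,\mathcal O)=H^2(T(-4))^*=0$. $\square$

So deformations of $E_T$ are deformations of $T$, plus an extra term controlled by $H^1(T(-4))$.

**Lemma 3.3.** If $C$ is smooth and $T$ is a line bundle on $C$, then $\dim\mathrm{Ext}^1(T,T)=h^1(\mathcal O_C)+h^0(N_C)$.

*Proof.* Locally $T\cong\mathcal O_C$, so $\mathcal Hom(T,T)=\mathcal O_C$ and $\mathcal Ext^1(T,T)=\mathcal Hom(I_C/I_C^2,\mathcal O_C)=N_C$. The local-to-global sequence is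
$$0\to H^1(\mathcal O_C)\to\mathrm{Ext}^1(T,T)\to H^0(N_C)\to H^2(\mathcal O_C)=0.\qquad\square$$

## 4. Lines, conics, cubics: dimensions 4, 8, and then 12 or 13

**Lines.** Let $C=L\cong\mathbb P^1$ and $T=\mathcal O_{\mathbb P^1}(r-1)$, so $\chi(T(n))=n+r$ and $\mathrm{ch}(E_T)=(r,0,-1,2-r)$. Take $r\ge4$. Then $H^1(T(-4))=H^1(\mathcal O_{\mathbb P^1}(r-5))=0$, and Lemmas 3.2 and 3.3 give $\mathrm{ext}^1(E_T,E_T)=h^0(\mathcal O_{\mathbb P^1}(1)^2)=4$. This is the dimension of the family of lines.

**Conics.** Let $C\cong\mathbb P^1$ be a smooth conic and $T=\mathcal O_{\mathbb P^1}(r-1)$, so $\chi(T(n))=2n+r$ and $\mathrm{ch}(E_T)=(r,0,-2,4-r)$. Take $r\ge8$. Then $H^1(T(-4))=H^1(\mathcal O_{\mathbb P^1}(r-9))=0$. As $N_C=\mathcal O_C(1)\oplus\mathcal O_C(2)$, $\mathrm{ext}^1(E_T,E_T)=3+5=8$. Conics move in a family of dimension $3+5=8$. Again the tangent space is no bigger than the family we see.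

**Cubics.** In degree three there are two kinds of smooth curves to try, and Lemma 3.3 gives different numbers.

* On a twisted cubic $C\cong\mathbb P^1$, $N_C$ is a quotient of $T_P|_C$, hence of $\mathcal O_{\mathbb P^1}(3)^4$ by the Euler sequence. So $H^1(N_C)=0$. Its degree is $12-2=10$, so $h^0(N_C)=10+2=12$ and $\dim\mathrm{Ext}^1(T,T)=0+12=12$.
* On a smooth plane cubic, $N_C=\mathcal O_C(1)\oplus\mathcal O_C(3)$, so $h^0(N_C)=3+9=12$ and $\dim\mathrm{Ext}^1(T,T)=1+12=13$.

**Why one might still believe the conjecture.** In rank one the maximality of $\mathrm{ch}_3$ keeps the two kinds of cubics apart. For a curve $C$ of degree $\delta$,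
$$\mathrm{ch}(I_C)=(1,0,-\delta,2\delta-\chi(\mathcal O_C)),$$
so a large $\mathrm{ch}_3$ means a small $\chi(\mathcal O_C)$, that is, a large genus. For $\delta=3$ a plane cubic has $\chi(\mathcal O_C)=0$ and $e=6$, while a twisted cubic has $e=5$. Twisted cubics are not extremal and drop out. The sensible first attempt is to do the same in rank $r$: show that maximal $e$ forces the curve to be extremal, and hence leaves one irreducible family.

This stops working exactly at the formula $e=2\delta-\chi(T)$ for $E_T$. Here $\chi(T)=h^0(T)$ is the *rank*, which is fixed. The Hilbert polynomial $3n+r$ occurs on a twisted cubic, with $T$ of degree $r-1$, and on a smooth plane cubic, with $T$ of degree $r$: the degree of $T$ absorbs the genus. So both kinds of cubic give sheaves with the same character $v_r$, and $\mathrm{ch}_3$ cannot separate them.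

Two things must be proved to turn this into a counterexample. First, $6-r$ must be the maximal value of $e$ (Section 5). Second, the family from twisted cubics must not lie in the closure of the one from plane cubics. This is not automatic, since $12<13$. It follows if $\mathrm{Ext}^1(E_T,E_T)$ has dimension exactly $12$ on a twisted cubic, that is, if $\ker\psi=0$ in (3). That is where $r\ge11$ enters (Section 6).

## 5. The bound $e\le 6-r$

By Riemann–Roch a semistable $E$ with character $(r,0,-3,e)$ has $\chi(E)=r-6+e$. So we want $\chi(E)\le0$, and the danger is $H^2(E)=\mathrm{Ext}^1(E,\mathcal O(-4))^*$. A nonzero class there gives an extension $X$ of $E$ by $\mathcal O(-4)$. Since $\mathrm{ch}_2(\mathcal O(-4))=8$ is large, $X$ violates Bogomolov's inequality, and its HN filtration is nearly determined.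

**Lemma 5.1.** Let $F$ be torsion-free $\mu$-semistable of rank $r\ge2$, $c=0$, $\mathrm{ch}_2=-\gamma$, $0\le\gamma\le3$. If $\mathrm{Ext}^1(F,\mathcal O(-4))\ne0$, then $\gamma=3$ and $F$ contains a nonzero subsheaf $N$ with $c_1(N)=0=\mathrm{ch}_2(N)$.

*Proof.* Let $0\to L=\mathcal O(-4)\to X\to F\to0$ be non-split. Then $X$ is torsion-free with $(\mathrm{ch}_0,\mathrm{ch}_1,\mathrm{ch}_2)=(r+1,-4,8-\gamma)$. Let $G_i$, with invariants $(r_i,c_i,d_i)$, be its HN factors, and put $S=X_{k-1}$, $G=G_k$, $\rho=\mathrm{rk}\,G$.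

**Step 1: locate $L$.** *We show $k\ge2$, $S$ embeds in $F$ and $L$ embeds in $G$.* If $k=1$, Bogomolov would give $0\le16-2(r+1)(8-\gamma)\le16-2\cdot3\cdot5<0$. So $k\ge2$. Suppose $L\cap S\ne0$. Then $L\to G$ has nonzero kernel, so its image is torsion, hence zero, and $G$ is a quotient of $F$. Then $\mu_k\ge0$, all slopes are $\ge0$ and $c_1(X)\ge0$, a contradiction. So $L\cap S=0$. Hence $S\to X/L=F$ and $L\to X/S=G$ are injective.

**Step 2: bound the last factor.** *We show $\rho=1$ and $-c_1(G)\in\{3,4\}$.* As $X_1\subset S\subset F$, $\mu_1\le0$. So $a_i:=-c_i\ge0$ for $i<k$. Put $a=\sum_{i<k}a_i$ and $b=4-a=-c_1(G)$. From $\mu_k<\mu_i\le0$ we get $b>0$ and $a_i/r_i<b/\rho$. Bogomolov for each factor gives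
$$5\le8-\gamma=\sum_i d_i\le\sum_{i<k}\frac{a_i^2}{2r_i}+\frac{b^2}{2\rho}\le\frac{ab+b^2}{2\rho}=\frac{4b}{2\rho}=\frac{2b}\rho .$$
Since $b\le4$, this forces $\rho=1$ and $b\in\{3,4\}$. So $G=I_Z(-b)$ with $\mathrm{codim}\,Z\ge2$.

**Step 3: exclude $b=4$.** The embedding $L=\mathcal O(-4)\to I_Z(-4)\subset\mathcal O(-4)$ is a nonzero scalar. So $I_Z=\mathcal O$, $L\to G$ is an isomorphism, and $X\to G\cong L$ splits the extension, a contradiction.

**Step 4: the case $b=3$.** Let $z\ge0$ be the degree of $Z$, so that $\mathrm{ch}_2(G)=\frac92-z$. Then $S$ has rank $r$, $c_1(S)=-1$ and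
$$\mathrm{ch}_2(S)=8-\gamma-\big(\tfrac92-z\big)=\tfrac72-\gamma+z\ge\tfrac12 .$$
If $S$ were $\mu$-semistable, Bogomolov would give $\mathrm{ch}_2(S)\le\frac1{2r}<\frac12$. So $S$ has at least two HN factors $G_1,\dots,G_{k-1}$. Their $c_i$ are $\le0$ and sum to $-1$, and the slopes strictly decrease. So there are exactly two, $G_1=(r_1,0,d_1)$ and $G_2=(r_2,-1,d_2)$, and Bogomolov gives $d_1\le0$, $d_2\le\frac1{2r_2}\le\frac12$. Hence $\frac12\le\mathrm{ch}_2(S)=d_1+d_2\le\frac12$. Equality everywhere gives $\gamma=3$ and $d_1=0$, and $N=G_1=X_1\subset F$ is as required. $\square$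

**Proposition 5.2.** Let $r\ge2$ and let $E$ be semistable with $\mathrm{ch}(E)=(r,0,-3,e)$. Then $H^0(E)=H^2(E)=H^3(E)=0$ and $e\le6-r$.

*Proof.* A nonzero section gives $\mathcal O\subset E$, and comparing $\mathrm{ch}_2/\mathrm{rk}$, namely $0>-3/r$, contradicts semistability. Next, $H^3(E)=\mathrm{Hom}(E,\mathcal O(-4))^*=0$, because the image of a nonzero map would be a torsion-free quotient of $E$ of negative slope. If $H^2(E)=\mathrm{Ext}^1(E,\mathcal O(-4))^*\ne0$, Lemma 5.1 with $\gamma=3$ gives $0\ne N\subset E$ with $c_1=\mathrm{ch}_2=0$, so $p(N)>p(E)$, a contradiction. Therefore $r-6+e=\chi(E)=-h^1(E)\le0$. $\square$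

The same proof with $\gamma=\delta\in\{1,2\}$ gives $e\le2\delta-r$ for $r\geq 2$ and characters $(r,0,-\delta,e)$. So the line and conic sheaves of Section 4 have maximal $\mathrm{ch}_3$ as well.

## 6. Cubics in $M(v_r)$ and their tangent spaces for $r\ge11$

From here on, $r\ge11$ and $3\nmid r$.

**Lemma 6.1.** Let $C\subset P$ be a twisted cubic (smooth) or an integral plane cubic, and $T$ a torsion-free sheaf of rank one on $C$ with $\chi(T(n))=3n+r$. Then $H^1(T(-1))=0$. Hence $E_T$ is a stable sheaf with character $v_r$.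

*Proof.* On a twisted cubic $C\cong\mathbb P^1$, $\chi(T)=r$ means $T=\mathcal O_{\mathbb P^1}(r-1)$. So $T(-1)=\mathcal O_{\mathbb P^1}(r-4)$ has no $H^1$. On an integral plane cubic $\omega_C=\mathcal O_C$, so $H^1(T(-1))^*=\mathrm{Hom}(T(-1),\mathcal O_C)$. A nonzero map of torsion-free sheaves of rank one on an integral curve is injective with $0$-dimensional cokernel. It would force $r-3=\chi(T(-1))\le\chi(\mathcal O_C)=0$, which is false. Now apply Lemma 3.1 with $\delta=3$. $\square$

With Proposition 5.2 and Lemma 2.3, all hypotheses of the conjecture hold for $v_r$.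

**Lemma 6.2.** Let $C$ be a twisted cubic or a smooth plane cubic and $T$ as in Lemma 6.1. Then $\ker\psi=0$ in (3), and $\mathrm{ext}^1(E_T,E_T)=12$ for twisted cubics and $13$ for plane cubics.

*Proof.* Given $\ker\psi=0$, the dimensions are those computed in Section 4. Now $T(-4)$ is $\mathcal O_{\mathbb P^1}(r-13)$, respectively a line bundle of degree $r-12$ on an elliptic curve.

**Case $r\ge13$.** Here $H^1(T(-4))=0$, so the source of $\psi$ is zero.

**Case $r=11$.** (The value $12$ is excluded by $3\nmid r$.) Now $T(-4)$ is $\mathcal O_{\mathbb P^1}(-2)$, respectively of degree $-1$ on an elliptic curve. In both cases $h^1(T(-4))=1$. Let $\xi$ generate $\mathrm{Ext}^2(T,\mathcal O)$. As $\mathcal Ext^q(T,\mathcal O)=0$ for $q<2$,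
$$\mathrm{Ext}^2(T,\mathcal O)=H^0(\mathcal Ext^2(T,\mathcal O))=H^0(T^*\otimes\det N_C).$$
Since this space is one-dimensional, every element of the source of $\psi$ has the form $\xi\otimes u$ with $u\in U$. Consider the image of $\psi(\xi\otimes u)=u\circ\xi$ under $\mathrm{Ext}^2(T,T)\to H^0(\mathcal Ext^2(T,T))=H^0(\det N_C)$. Locally $C=\{f=g=0\}$, and by the Koszul resolution $\mathcal Ext^2(\mathcal O_C,A)=A/(f,g)A$. So $\mathcal O\to\mathcal O_C$ induces an isomorphism $\mathcal Ext^2(\mathcal O_C,\mathcal O)\to\mathcal Ext^2(\mathcal O_C,\mathcal O_C)$. Therefore the image is the product $u\cdot\xi$ of the section $u$ of $T$ and the section $\xi$ of $T^*\otimes\det N_C$. If $u\ne0$, this is a product of nonzero sections of line bundles on an integral curve, hence nonzero. So $\ker\psi=0$. $\square$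

**What happens at $r=10$.** There $E_T$ on a twisted cubic still exists, since $H^1(T(-1))=H^1(\mathcal O_{\mathbb P^1}(6))=0$. But $h^1(T(-4))=h^1(\mathcal O_{\mathbb P^1}(-3))=2$, so the source of $\psi$ has dimension $20$, while $\mathrm{Ext}^2(T,T)=H^0(\det N_C)=H^0(\mathcal O_{\mathbb P^1}(10))$ has dimension $11$ (the other contribution $H^1(N_C)$ vanishes). So $\dim\ker\psi\ge9$ and $\mathrm{ext}^1(E_T,E_T)\ge21$. The tangent space no longer shows that the sheaves on twisted cubics fill a component.

## 7. A component of dimension 12 and a component of dimension 13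

Write $M=M(v_r)$. First, families of $T$ give morphisms to $M$. If $\mathcal T$ is a flat family over $B$ of sheaves as in Lemma 6.1 and $p:B\times P\to B$ is the projection, then $p_*\mathcal T$ is locally free and commutes with base change, since $H^1(\mathcal T_b)=0$. The map $p^*p_*\mathcal T\to\mathcal T$ is surjective, since it is so on fibers. Its kernel is flat over $B$ with fibers $E_{\mathcal T_b}$. This defines a morphism $B\to M$.

**Step 1: twisted cubics.** *We find a smooth point of $M$ of local dimension $12$.* Fix a twisted cubic $C_1$, let $T_1=\mathcal O_{\mathbb P^1}(r-1)$ on it, and put $E_1=E_{T_1}$. Consider the $PGL_4$-orbit of $[E_1]$. An element of the stabilizer preserves $C_1=\mathrm{Supp}(E_1^{**}/E_1)$. An element that fixes $C_1$ pointwise is trivial: the fixed points of a linear automorphism form a disjoint union of linear subspaces, the irreducible curve $C_1$ lies in one of them, and $C_1$ spans $P$. So the stabilizer embeds in $\mathrm{Aut}(C_1)=PGL_2$ and has dimension $\le3$. The orbit is irreducible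 of dimension $\ge15-3=12$. As $\mathrm{ext}^1(E_1,E_1)=12$ by Lemma 6.2, $M$ is smooth of dimension $12$ at $[E_1]$. The component through $[E_1]$ has dimension $12$.

**Step 2: a family on plane cubics.** *We parametrize sheaves on all integral plane cubics, singular ones included, by an irreducible base; the singular ones will matter in Section 8.* Write $r=3k-j$ with $j\in\{1,2\}$. Let $B_j$ be the variety of tuples $(V,C,p_1,\dots,p_j)$ with $V\subset P$ a plane, $p_i\in V$ distinct points, and $C\subset V$ an integral cubic through the $p_i$. The tuples $(V,p_1,\dots,p_j)$ form an irreducible variety of dimension $3+2j$. One or two distinct points impose independent conditions on plane cubics, so all cubics through them form a projective bundle with fiber $\mathbb P^{9-j}$ over it. The non-integral cubics (a line plus a possibly singular conic) are the image of a proper map, hence closed. So $B_j$ is open in this bundle, and it is irreducible with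
$$\dim B_j=3+2j+(9-j)=12+j .$$
With $Z=\{p_1,\dots,p_j\}$, put $T=I_{Z/C}(k)$. It is torsion-free of rank one on $C$, and $\chi(T(n))=3(n+k)-j=3n+r$. These sheaves form a flat family, being fibers of the kernel of a surjection of $B_j$-flat sheaves $\mathcal O_{\mathcal C}\to\mathcal O_{\mathcal Z}$, twisted by $\mathcal O(k)$. Let $Y\subset M$ be the closure of the image of $B_j\to M$. It is irreducible.

**Step 3: $Y$ is a component of dimension $13$.** Take a point of $B_j$ with $C$ smooth; such points exist, since $PGL_3$ moves any two distinct points of a plane to any other two. The point $[E_T]$ determines $T=E_T^{**}/E_T$, hence $C$, hence $V$. As $T=\mathcal O_C(k)(-p_1-\dots-p_j)$, it also determines the linear equivalence class of $p_1+\dots+p_j$. On an elliptic curve the effective divisors in a class of degree $j\ge1$ form a $\mathbb P^{j-1}$. So the fiber of $B_j\to M$ through our point has dimension $\le j-1$, and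
$$\dim Y\ge(12+j)-(j-1)=13 .$$
By Lemma 6.2, $\mathrm{ext}^1(E_T,E_T)=13$. Hence $M$ is smooth of dimension $13$ at $[E_T]$. The unique component of $M$ through $[E_T]$ has dimension $13$ and contains the irreducible closed set $Y$ of dimension $\ge13$, so it equals $Y$.

Thus $M$ has components of dimensions $12$ and $13$, and it is not irreducible. This proves part 1 of Theorem A.

## 8. A nodal cubic gives a singular point

To show that $M$ is singular it is enough to find a point of $Y$ whose tangent space has dimension $\ge14$. We let the curve acquire a node and choose $p_1$ at the node, which makes $T$ a pushforward from the normalization.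

**Step 1: the point.** Let $C\subset V$ be an integral nodal cubic with normalization $\nu:\mathbb P^1\to C$. Let $p_1$ be the node and, if $j=2$, let $p_2$ be a smooth point of $C$. The maximal ideal of a node is the conductor. In the local model $\mathbb C[[x,y]]/(xy)\subset\mathbb C[[x]]\times\mathbb C[[y]]$, the maximal ideal $(x,y)$ equals $x\,\mathbb C[[x]]\times y\,\mathbb C[[y]]$, which is an ideal of the larger ring. Hence $I_{p_1/C}=\nu_*\mathcal O_{\mathbb P^1}(-q_1-q_2)$, where $q_1,q_2$ lie over the node. So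
$$T_0=I_{Z/C}(k)=\nu_*\mathcal L,\qquad\mathcal L\text{ a line bundle on }\mathbb P^1.$$
As $\chi(T_0)=r$, $\deg\mathcal L=r-1$. Put $E_0=E_{T_0}$. Since $(V,C,p_1,\dots,p_j)\in B_j$, $[E_0]\in Y$.

**Step 2: compare $\mathrm{Ext}$ on $P$ and on $V$.** Let $\iota:V\hookrightarrow P$. From $0\to\mathcal O_P(-1)\to\mathcal O_P\to\mathcal O_V\to0$, where the equation of $V$ acts on $T_0$ by zero, we get $L_0\iota^*\iota_*T_0=T_0$, $L_1\iota^*\iota_*T_0=T_0(-1)$, and nothing else. So there is a triangle $T_0(-1)[1]\to L\iota^*\iota_*T_0\to T_0$. Apply $\mathrm{Hom}_V(-,T_0)$ and the adjunction $\mathrm{Ext}^i_P(\iota_*T_0,\iota_*T_0)=\mathrm{Ext}^i_V(L\iota^*\iota_*T_0,T_0)$. Since $\mathrm{Hom}_V(T_0(-1)[1],T_0)=0$, the sequence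
$$0\to\mathrm{Ext}^1_V(T_0,T_0)\to\mathrm{Ext}^1_P(T_0,T_0)\to\mathrm{Hom}_V(T_0,T_0(1))\to\mathrm{Ext}^2_V(T_0,T_0)\tag{4}$$
is exact.

**Step 3: compute the terms.** First, $\mathrm{Ext}^2_V(T_0,T_0)=\mathrm{Hom}_V(T_0,T_0(-3))^*=0$. A nonzero map would be injective with $0$-dimensional cokernel, but $\chi(T_0(-3))=\chi(T_0)-9$.

Next, $\mathcal O_C$-linear maps $\phi$ between torsion-free $\nu_*\mathcal O_{\mathbb P^1}$-modules are $\nu_*\mathcal O_{\mathbb P^1}$-linear. For a local section $s$ of $\nu_*\mathcal O_{\mathbb P^1}$ choose a nonzero $f\in\mathcal O_C$ with $fs\in\mathcal O_C$. Then $f\big(\phi(sm)-s\phi(m)\big)=\phi(fsm)-fs\,\phi(m)=0$, and torsion-freeness gives $\phi(sm)=s\phi(m)$. As $\nu^*\mathcal O(1)=\mathcal O_{\mathbb P^1}(3)$,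
$$\hom_V(T_0,T_0)=h^0(\mathcal O_{\mathbb P^1})=1,\qquad\hom_V(T_0,T_0(1))=h^0(\mathcal O_{\mathbb P^1}(3))=4 .$$

Finally, on $V$ with line class $h$, $\mathrm{ch}(T_0)=(0,3h,s)$ with dual $(0,-3h,s)$. So Riemann–Roch gives $\chi_V(T_0,T_0)=-9$, and $\mathrm{ext}^1_V(T_0,T_0)=1+0+9=10$.

**Step 4: conclusion.** By (4), $\mathrm{ext}^1_P(T_0,T_0)=10+4=14$, and by (3), $\mathrm{ext}^1(E_0,E_0)\ge14$. If $M$ were smooth at $[E_0]$, there would be a unique irreducible component through $[E_0]$, of dimension $\ge14$. But $Y$ is a component through $[E_0]$ of dimension $13$, a contradiction. So $M$ is singular at $[E_0]\in Y$. This proves Theorem A, and the conjecture is false. $\blacksquare$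

## 9. Every sheaf in $M(v_r)$ has trivial double dual

We turn to Theorem B. For a semistable $E$ with $\mathrm{ch}(E)=(r,0,-3,e)$ we must show $E^{**}\cong\mathcal O^r$. By Lemma 2.2 it is enough to find $r$ sections of $F=E^{**}$ or of $F^*$. The plan is to bound $h^0(F)+h^0(F^*)$ from below by Riemann–Roch. This needs the vanishing of $H^2(F)$ (Lemma 5.1) and of $\mathrm{Ext}^2(F,\mathcal O)=H^1(F(-4))^*$, which is the next lemma.

**Lemma 9.1.** Let $F$ be reflexive $\mu$-semistable of rank $r\ge2$, $c=0$, $\mathrm{ch}_2=-\gamma$, $0\le\gamma\le3$. If $H^1(F(-4))\ne0$, then $\gamma=3$ and $\mathcal O\subset F$.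

*Proof.* As $H^1(F(-4))=\mathrm{Ext}^1(\mathcal O(4),F)$, there is a non-split $0\to F\to X\to\mathcal O(4)\to0$. Here $X$ is torsion-free with $(\mathrm{ch}_0,\mathrm{ch}_1,\mathrm{ch}_2)=(r+1,4,8-\gamma)$. Let $G_i=(r_i,c_i,d_i)$ be its HN factors.

**Step 1: all $c_i\ge0$.** As in Lemma 5.1, Bogomolov gives $k\ge2$. If $X_1\subset F$, then $\mu_1\le0$ and $c_1(X)\le0$, a contradiction. So every $X_i$ with $i\ge1$ maps nontrivially to $\mathcal O(4)$. The cokernel of $F\to G_k$ is $\mathcal O(4)/\mathrm{im}(X_{k-1})$, which is torsion. So the image of $F$ in $G_k$ has full rank. It is a torsion-free quotient of $F$, so its $c_1$ is $\ge0$, and $c_1(G_k)\ge0$. Hence all slopes are $\ge0$.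

**Step 2: bound the first factor.** Put $G=G_1=X_1$, $\rho=\mathrm{rk}\,G$, $b=c_1(G)$. Since $c_1(X)=4$, $0<b\le4$. For $i\ge2$, $c_i/r_i<b/\rho$. Bogomolov gives
$$5\le8-\gamma=\sum_i d_i\le\frac{b^2+(4-b)b}{2\rho}=\frac{2b}\rho .$$
So $\rho=1$, $b\in\{3,4\}$, $G=I_Z(b)$ with $\mathrm{codim}\,Z\ge2$. The nonzero map $G\to\mathcal O(4)$ from a torsion-free sheaf of rank one is injective, so $G\cap F=0$.

**Step 3: exclude $b=4$.** A nonzero map $I_Z(4)\to\mathcal O(4)$ is a scalar multiple of the inclusion, because $\mathrm{codim}\,Z\ge2$. So $G\subset X$ splits the extension over $I_Z(4)\subset\mathcal O(4)$. Since $F$ is reflexive, it has depth $\ge2$ along $Z$. So $\mathcal Ext^i(\mathcal O_Z(4),F)=0$ for $i\le1$, and $\mathrm{Ext}^1(\mathcal O_Z(4),F)=0$. Hence $\mathrm{Ext}^1(\mathcal O(4),F)\to\mathrm{Ext}^1(I_Z(4),F)$ is injective. The class of $X$ goes to $0$, so it is $0$, a contradiction.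

**Step 4: the case $b=3$.** Let $X'=X/G$ and let $z\ge0$ be the degree of $Z$. Then $X'$ has rank $r$, $c_1=1$ and $\mathrm{ch}_2(X')=8-\gamma-(\frac92-z)=\frac72-\gamma+z\ge\frac12$. Its HN factors $G_2,\dots,G_k$ have $c_i\ge0$ with sum $1$. So first comes $G_2$ with $c_2=1$ and $d_2\le\frac1{2r_2}$, and then possibly one factor of slope $0$ with $d\le0$. Thus $\frac12\le\mathrm{ch}_2(X')\le\frac1{2r_2}\le\frac12$, which gives $\gamma=3$ and $r_2=1$. Since $r\ge2$, the factor $G_3=X'/G_2$ exists, with $c_1(G_3)=0$.

As $F\cap G=0$, $F$ embeds in $X'$, and $X'/F=\mathcal O(4)/\mathrm{im}(G)$ is torsion. So $J=F\cap G_2$ has rank $1$. The quotient $F/J\subset G_3$ is torsion-free, so $J$ is saturated in the reflexive sheaf $F$. Hence $J$ is reflexive of rank one, $J\cong\mathcal O(m)$, and $m\le0$ by semistability of $F$. Moreover $G_3/(F/J)$ is a quotient of $X'/F$, hence torsion. So $-m=c_1(F/J)\le c_1(G_3)=0$. Therefore $m=0$ and $\mathcal O\cong J\subset F$. $\square$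

**Proposition 9.2.** Let $r\ge11$, $3\nmid r$, and let $E$ be semistable with $\mathrm{ch}(E)=(r,0,-3,e)$. Then $E^{**}\cong\mathcal O^r$.

*Proof.* Let $F=E^{**}$, $Q=F/E$, which has dimension $\le1$, $q=\deg Q\ge0$ and $\mathrm{ch}_2(F)=-\gamma$, so $\gamma=3-q$ is an integer $\le3$. As $E$ is $\mu$-semistable, so is $F$, and Bogomolov gives $\gamma\ge0$.

**Step 1: a constraint on subsheaves.** Let $0\ne N\subset F$ have rank $n$ and $c_1(N)=\mathrm{ch}_2(N)=0$. Since $N/(N\cap E)\subset Q$, the sheaf $N\cap E$ has rank $n$, $c_1=0$ and $\mathrm{ch}_2\ge-q$. Semistability of $E$ gives $-q/n\le\mathrm{ch}_2(N\cap E)/n\le-3/r$, that is,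
$$\frac{3n}r\le q=3-\gamma .\tag{5}$$
In particular, for $\gamma=3$ there is no such $N$.

**Step 2: vanishing.** If $H^2(F)=\mathrm{Ext}^1(F,\mathcal O(-4))^*$ or $H^1(F(-4))=\mathrm{Ext}^2(F,\mathcal O)^*$ were nonzero, Lemma 5.1 or Lemma 9.1 would give $\gamma=3$ and such an $N$, contradicting (5). So $H^2(F)=0=\mathrm{Ext}^2(F,\mathcal O)$. By $\mu$-semistability $H^3(F)=\mathrm{Hom}(F,\mathcal O(-4))^*=0$ and $\mathrm{Ext}^3(F,\mathcal O)=H^0(F(-4))^*=0$.

**Step 3: count sections.** Let $k=h^0(F)$ and $l=\hom(F,\mathcal O)=h^0(F^*)$. By Step 2, $\chi(F)\le k$ and $\chi(F,\mathcal O)\le l$. If $e_F$ denotes the third Chern character of $F$, these numbers are $r-2\gamma+e_F$ and $r-2\gamma-e_F$. Adding,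
$$k+l\ge2r-4\gamma .\tag{6}$$
Lemma 2.2 applies to $F$ and to $F^*$, which is reflexive and $\mu$-semistable with $c_1=0$. So $k\le r$ with $\mathcal O^k\subset F$, and $l\le r$. If $k=r$, then $F\cong\mathcal O^r$. If $l=r$, then $F^*\cong\mathcal O^r$ and again $F\cong\mathcal O^r$. If $\gamma=0$, (6) forces $k=r$ and we are done.

**Step 4: exclude $\gamma\ge1$.** Then $F\not\cong\mathcal O^r$, so $l\le r-1$, and (6) gives $k\ge r+1-4\gamma$. On the other hand (5) for $N=\mathcal O^k$ gives $k\le r-\frac{r\gamma}3$ (trivially true if $k=0$). Together $\frac{r\gamma}3\le4\gamma-1$, that is,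
$$r\le12-\frac3\gamma\le11,$$
with equality at the end only for $\gamma=3$. So $r=11$ and $\gamma=3$. Then $k=0$ by (5), $l\le10$, and (6) gives $l=10$. Dualize $\mathcal O^{10}\subset F^*$ to a map $F\to\mathcal O^{10}$ of generic rank $10$. Its kernel is saturated of rank one in $F$, so it is $\mathcal O(m)$ with $m\le0$. Its image in $\mathcal O^{10}$ has $c_1=-m\le0$. So $m=0$, $\mathcal O\subset F$ and $k\ge1$, a contradiction. $\square$

## 10. Curves of degree at most three and duality for one-dimensional sheaves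

For Theorem B we need the vanishing in Lemma 6.1 for *all* stable $T$ with polynomial $3n+r$, whose support may be non-reduced. The tool is the duality $T^D=\mathcal Ext^2(T,\omega_P)$ on pure one-dimensional sheaves. For a line, $\mathcal O_L(a)^D=\mathcal O_L(-2-a)$.

**Properties of $T^D$.** Let $T$ be pure of dimension one. Then $\mathcal Ext^i(T,\omega_P)=0$ for $i\ne2$: for $i<2$ because the support has codimension $2$, and for $i=3$ because $T$ has depth $\ge1$ at closed points. So $D$ is exact on short exact sequences of pure sheaves, $T^D$ is pure and $T^{DD}=T$. Also $H^i(T)^*=\mathrm{Ext}^{3-i}(T,\omega_P)=H^{1-i}(T^D)$. In particular $H^1(T)^*=H^0(T^D)$ and $\chi(T^D)=-\chi(T)$. Applying this to twists, $\chi(T^D(n))=-\chi(T(-n))$, so $D$ preserves the degree.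

Here a pure curve means a closed subscheme $C\subset P$ with $\mathcal O_C$ pure of dimension one. Put $\omega_C=\mathcal O_C^D$.

**Lemma 10.1.**

1. A pure curve $C\subset P$ of degree $\delta\le3$ has $h^1(\mathcal O_C)\le\binom{\delta-1}2$, so $\chi(\mathcal O_C)\ge0$.
2. A semistable one-dimensional sheaf $T$ of degree $3$ with $\chi(T)>0$ has $H^1(T)=0$.
3. A globally generated pure one-dimensional sheaf of degree $\le2$ has $H^1=0$.

*Proof of 1.* Let $W$ be a general plane and $\Gamma=C\cap W$, of length $\delta$. As $C$ is pure, $0\to\mathcal O_C(n-1)\to\mathcal O_C(n)\to\mathcal O_\Gamma\to0$ is exact. So $h^1(\mathcal O_C(n-1))-h^1(\mathcal O_C(n))$ is the dimension of the cokernel of $H^0(\mathcal O_C(n))\to H^0(\mathcal O_\Gamma)$. It is at most $\delta-h_\Gamma(n)$, where $h_\Gamma(n)$ is the rank of $H^0(\mathcal O_P(n))\to H^0(\mathcal O_\Gamma(n))$, the Hilbert function of $\Gamma$.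

We claim $h_\Gamma(n)\ge\min(\delta,n+1)$. The homogeneous coordinate ring $A$ of $\Gamma$ has a linear nonzerodivisor $\ell$. The differences $h_\Gamma(n)-h_\Gamma(n-1)$ form the Hilbert function of $A/\ell A$, which is generated in degree $1$. So once a difference is zero, all later ones are zero. Hence $h_\Gamma$ starts at $1$ and strictly increases until it reaches its final value $\delta$.

Sum over $n\ge1$, using $h^1(\mathcal O_C(n))=0$ for $n\gg0$:
$$h^1(\mathcal O_C)\le\sum_{n\ge1}\max(0,\delta-n-1)=\binom{\delta-1}2 .$$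
For $\delta\le3$ this is $\le1\le h^0(\mathcal O_C)$, so $\chi(\mathcal O_C)\ge0$.

*Common set-up for 2 and 3.* Let $T$ be pure with $H^1(T)\ne0$. Then $H^0(T^D)\ne0$. The image of a nonzero section $\mathcal O\to T^D$ is $\mathcal O_C\subset T^D$ with $C$ a pure curve of degree $\le\deg T$. Let $B\supset\mathcal O_C$ be its saturation in $T^D$, so $B/\mathcal O_C$ is $0$-dimensional and $T^D/B$ is pure or zero. Dualizing $0\to B\to T^D\to T^D/B\to0$ gives a surjection $T\to B^D$. Dualizing $0\to\mathcal O_C\to B\to B/\mathcal O_C\to0$, with $\mathcal Ext^2(B/\mathcal O_C,\omega_P)=0$, gives an injection $B^D\subset\omega_C$.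

*Proof of 2.* If $H^1(T)\ne0$, the quotient $B^D$ of $T$ has $\chi(B^D)=-\chi(B)\le-\chi(\mathcal O_C)\le0$ by part 1. But a one-dimensional quotient of $T$ has $\chi/\deg\ge\chi(T)/3>0$ by semistability, a contradiction.

*Proof of 3.* If $H^1(T)\ne0$, then $B^D\ne0$ is globally generated, being a quotient of $T$. So $0\ne H^0(B^D)\subset H^0(\omega_C)=H^1(\mathcal O_C)^*$. But $C$ has degree $\le2$, and part 1 gives $h^1(\mathcal O_C)=0$, a contradiction. $\square$

## 11. The bijection between $M_P(3n+r)$ and $M(v_r)$ for $r\ge11$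

**Step 1: from $T$ to $E_T$.** *We show that $E_T$ is defined and stable for every stable $T$.* Let $T$ be stable with polynomial $3n+r$. Then $T(-1)$ is semistable of degree $3$ with $\chi=r-3>0$, so $H^1(T(-1))=0$ by Lemma 10.1(2). As in Lemma 3.1, $T$ is globally generated, $H^1(T)=0$, $\dim U=r$ for $U=H^0(T)$, and $E=E_T$ has character $v_r$.

Let $E'\subset E$ be saturated of rank $r'$ with $0<r'<r$. If $c_1(E')<0$, then $p(E')<p(E)$. If $c_1(E')=0$, then, as in Lemma 3.1, $E'=\ker(U'\otimes\mathcal O\to T)$ with $\dim U'=r'$. The image $T'\subset T$ is nonzero, hence pure of degree $\delta'\ge1$. Moreover $U'\subset H^0(T')$ and $\mathrm{ch}_2(E')=-\delta'$. If $\delta'=3$, then $\mathrm{ch}_2(E')/r'=-3/r'<-3/r$. If $\delta'\le2$, then $T'$ is globally generated, so $H^1(T')=0$ by Lemma 10.1(3), and stability of $T$ gives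
$$r'\le h^0(T')=\chi(T')<\frac{r\delta'}3,\qquad\text{i.e.}\quad-\frac{\delta'}{r'}<-\frac3r .$$
So $E$ is stable.

**Step 2: from $E$ to $T=E^{**}/E$.** *We recover the sequence (1).* Let $E\in M(v_r)$. By Proposition 9.2, $E^{**}=U\otimes\mathcal O$ with $\dim U=r$. Put $T=E^{**}/E$. By Proposition 5.2 only $H^1(E)$ could be nonzero, and $\chi(E)=r-6+(6-r)=0$, so $H^i(E)=0$ for all $i$. Therefore $U=H^0(T)$, $H^1(T)\cong H^2(E)=0$ and $E=E_T$. Also $\mathrm{ch}(T)=(0,0,3,r-6)$, that is, $\chi(T(n))=3n+r$.

**Step 3: $T$ is pure.** Let $0\ne T_0\subset T$ be $0$-dimensional. Then $U_0=H^0(T_0)\ne0$, and $\ker(U_0\otimes\mathcal O\to T_0)\subset E$ is a nonzero subsheaf with $c_1=\mathrm{ch}_2=0$. Its $p$ exceeds $p(E)$, a contradiction.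

**Step 4: $T$ is stable.** As $T$ is pure, it is enough to show $\chi(T'')>r\delta''/3$ for every pure quotient $T\to T''$ of degree $\delta''\in\{1,2\}$. Let $T'$ be the kernel, $U'=H^0(T')$ and $r'=\dim U'$. As $T$ is globally generated and $T'\ne T$, $r'<r$. As $H^1(T'')$ is a quotient of $H^1(T)=0$,
$$\chi(T'')=h^0(T'')\ge r-r' .$$
If $U'=0$, then $\chi(T'')\ge r>r\delta''/3$. Otherwise $E'=\ker(U'\otimes\mathcal O\to T')\subset E$ has rank $r'$, $c_1=0$ and $\mathrm{ch}_2(E')\ge-(3-\delta'')$. Stability of $E$ gives $-(3-\delta'')/r'\le\mathrm{ch}_2(E')/r'\le-3/r$. Equality throughout would mean $r(3-\delta'')=3r'$, so $r\mid r'$ since $3\nmid r$, which is impossible for $0<r'<r$. So $-(3-\delta'')/r'<-3/r$, that is, $r'<r(3-\delta'')/3$, and $\chi(T'')\ge r-r'>r\delta''/3$.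

**Step 5: the two constructions are mutually inverse.** $E_T^{**}/E_T=T$ by Section 1, and $E=E_T$ for $T=E^{**}/E$ by Step 2. This proves the first part of Theorem B.

## 12. The isomorphism of schemes for $r\ge13$

On both sides all semistable sheaves are stable, and the moduli spaces corepresent the functors of flat families over schemes $B$ of finite type over $\mathbb C$, modulo twists by line bundles from $B$. So it is enough to give mutually inverse maps of these functors. Let $p:B\times P\to B$ be the projection.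

**Step 1: from $\mathcal T$ to $\mathcal E$.** A family $\mathcal T$ goes to $\mathcal E=\ker(p^*p_*\mathcal T\to\mathcal T)$. As $H^1(\mathcal T_b)=0$ and $\mathcal T_b$ is globally generated, the argument at the start of Section 7 shows that this is a flat family with fibers $E_{\mathcal T_b}$.

**Step 2: the fiberwise dual of $E_b$.** Let $\mathcal E$ be a family, with fibers $E_b=E_{T_b}$ by Section 11. Apply $\mathrm{Hom}(-,\mathcal O)$ to (1) for $T_b$. Since $\mathrm{Hom}(T_b,\mathcal O)=\mathrm{Ext}^1(T_b,\mathcal O)=0$ and $\mathrm{Ext}^i(\mathcal O,\mathcal O)=0$ for $i=1,2$,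
$$\mathrm{Hom}(E_b,\mathcal O)=H^0(T_b)^*,\qquad\mathrm{Ext}^1(E_b,\mathcal O)=\mathrm{Ext}^2(T_b,\mathcal O)=H^1(T_b(-4))^*=0 .$$
The last vanishing is Lemma 10.1(2) for $T_b(-4)$, as $\chi(T_b(-4))=r-12>0$. This is where $r\ge13$ is used.

**Step 3: from $\mathcal E$ to $\mathcal T$.** By Step 2 and cohomology and base change for relative Ext (Altman–Kleiman, *Compactifying the Picard scheme*, §1; Lange, *Universal families of extensions*, Thm 1.4), $\mathcal A=p_*\mathcal Hom(\mathcal E,\mathcal O)$ is locally free of rank $r$ and compatible with base change. The evaluation pairing gives a map $\mathcal E\to p^*\mathcal A^\vee$. On the fiber over $b$ it is the injection $E_b\to H^0(T_b)\otimes\mathcal O$. A map of $B$-flat sheaves that is injective on all fibers is injective with $B$-flat cokernel. So the cokernel $\mathcal T$ is a flat family with fibers $T_b$. Replacing $\mathcal E$ by its twist with a line bundle from $B$ twists $\mathcal A^\vee$ and $\mathcal T$ in the same way.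

**Step 4: $\mathcal E\mapsto\mathcal T\mapsto\mathcal E$.** All cohomology of the $E_b$ vanishes, so $Rp_*\mathcal E=0$. Applying $p_*$ to $0\to\mathcal E\to p^*\mathcal A^\vee\to\mathcal T\to0$ gives $\mathcal A^\vee\cong p_*\mathcal T$. Under this identification $p^*\mathcal A^\vee\to\mathcal T$ is the evaluation map $p^*p_*\mathcal T\to\mathcal T$, and its kernel is $\mathcal E$.

**Step 5: $\mathcal T\mapsto\mathcal E\mapsto\mathcal T$.** Let $\mathcal E=\ker(p^*p_*\mathcal T\to\mathcal T)$. Restricting functionals to $\mathcal E$ gives a map of vector bundles $(p_*\mathcal T)^\vee\to\mathcal A$. On fibers it is the isomorphism $H^0(T_b)^*\to\mathrm{Hom}(E_b,\mathcal O)$ of Step 2, so it is an isomorphism. It identifies $\mathcal E\to p^*\mathcal A^\vee$ with the inclusion $\mathcal E\subset p^*p_*\mathcal T$, whose cokernel is $\mathcal T$.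

So the two maps of functors are mutually inverse, and $M_P(3n+r)\cong M(v_r)$ for $r\ge13$, $3\nmid r$. This completes the proof of Theorem B. $\blacksquare$
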